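\title{An Alster space on which Two wins the compact-open game}

\begin{abstract}
A space is Alster if every cover by $G_\delta$ sets that contains a superset of each compact set has a countable subcover. If player Two has no winning strategy in the compact-$G_\delta$ game on a space, then the space is Alster. We show in ZFC that the converse fails: there is a zero-dimensional Hausdorff Alster space on which Two has a winning strategy even in the compact-open game. The space is a tree of finite sequences in $\omega_1\times\omega$ together with some of its branches, and its topology comes from a coherent sequence of finite-to-one functions. On this space Two wins the games of length $\omega+n$ for all finite $n$, and One wins the games of length $\omega+\omega$.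
\end{abstract}

\section{Introduction}

\subsection*{Alster spaces}
A subset of a topological space $X$ is $G_\delta$ if it is the intersection of countably many open sets, and $\sigma$-compact if it is the union of countably many compact sets. An \emph{Alster cover} of $X$ is a cover $\mathcal U$ of $X$ by $G_\delta$ sets such that every compact subset of $X$ is contained in some member of $\mathcal U$. The space $X$ is \emph{Alster} if every Alster cover has a countable subcover. Equivalently, however one assigns to each compact set $K$ a $G_\delta$ set $G(K)\supseteq K$, countably many of the sets $G(K)$ cover $X$. This is $\sigma$-compactness up to $G_\delta$ enlargement, and the following facts make the comparison precise.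

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] Every $\sigma$-compact space is Alster, and every Alster space is Lindel\"of.
\item[(b)] If every compact subset of $X$ is $G_\delta$, as in a metrizable space, then $X$ is Alster if and only if $X$ is $\sigma$-compact.
\item[(c)] A closed subspace of an Alster space is Alster.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $X=\bigcup_nK_n$ with $K_n$ compact, choose for each $n$ a member of the Alster cover that contains $K_n$. For the second statement, the finite unions of members of an open cover form an Alster cover, and a countable subcover of it involves only countably many of the original open sets.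

(b) The compact subsets of $X$ themselves form an Alster cover.

(c) Let $C\subseteq X$ be closed and let $\mathcal V$ be an Alster cover of $C$. If $V=C\cap\bigcap_jO_j$ with $O_j$ open in $X$, then $V\cup(X\setminus C)=\bigcap_j\bigl(O_j\cup(X\setminus C)\bigr)$ is $G_\delta$ in $X$; and if $K\subseteq X$ is compact, then $K\cap C$ is compact and lies in some $V\in\mathcal V$. So the sets $V\cup(X\setminus C)$ form an Alster cover of $X$, and a countable subcover yields a countable subcover of $\mathcal V$.
\end{proof}

\subsection*{The games}
Telg\'arsky's \emph{compact-open game} on $X$ has two players, One and Two, and innings $n<\omega$. In inning $n$, One chooses a compact set $K_n\subseteq X$, and then Two chooses an open set $U_n\supseteq K_n$. One wins the play if $\bigcup_nU_n=X$; otherwise Two wins. Telg\'arsky's \emph{compact-$G_\delta$ game} is the same, except that Two may answer with any $G_\delta$ set containing $K_n$. For an ordinal $\xi$, the games \emph{of length $\xi$} have an inning for each $\eta<\xi$, with the same moves, and One wins if the sets played by Two cover $X$. When no length is mentioned, the length is $\omega$.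

A \emph{strategy} for a player is a function that assigns a legal move to every sequence of earlier moves of the opponent; it is \emph{winning} if the player wins every play in which the strategy is followed. At most one player has a winning strategy. Open sets are $G_\delta$, so a winning strategy for Two in the compact-open game also wins the compact-$G_\delta$ game, and a winning strategy for One in the compact-$G_\delta$ game also wins the compact-open game. The covered part of $X$ only grows during a play, so a winning strategy for Two also wins all shorter games, and a winning strategy for One, continued by playing $\emptyset$, wins all longer ones.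

A strategy for Two is \emph{stationary} if it is given by a map $K\mapsto G(K)$: the answer depends only on the set that One has just played. The Alster property is exactly the failure of such strategies.

\begin{proposition}\label{prop:stationary}
Let $\xi$ be a countably infinite ordinal. A space $X$ is Alster if and only if Two has no stationary winning strategy in the compact-$G_\delta$ game of length $\xi$. In particular, $X$ is Alster if Two has no winning strategy in this game, and hence if One has a winning strategy.
\end{proposition}

\begin{proof}
Let $\mathcal U$ be an Alster cover without a countable subcover, and choose for each compact $K$ a set $G(K)\in\mathcal U$ containing $K$. A play according to $G$ produces countably many members of $\mathcal U$, and these do not cover $X$. Conversely, let $X$ be Alster and let $G$ be a stationary strategy. The sets $G(K)$ form an Alster cover, so $X=\bigcup_{n<\omega}G(K_n)$ for suitable compact sets $K_n$, and One defeats $G$ by playing $K_n$ in inning $n$.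
\end{proof}

For $\xi=\omega$ this contains the known implication: if Two has no winning strategy in the compact-$G_\delta$ game on $X$, then $X$ is Alster. The following problem, posed by Aurichi and Dias \cite{AD}, asks for the converse.

\medskip
\noindent\textbf{Problem.} \emph{If $X$ is an Alster space, does it follow that Two has no winning strategy in the compact-$G_\delta$ game on $X$?}
\medskip

By Proposition~\ref{prop:stationary}, the question is whether memory can help Two. The simplest cases suggest that it cannot. If every compact subset of $X$ is $G_\delta$, then no answer is better than $G(K)=K$, which needs no memory; an Alster space of this kind is $\sigma$-compact by Lemma~\ref{lem:basic}(b), and One wins by listing countably many compact sets that cover it. Nevertheless the answer is negative.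

\begin{theorem}[ZFC]\label{thm:A}
There is a Hausdorff space $X$ with a base of clopen sets which is Alster, hence Lindel\"of, and on which Two has a winning strategy in the compact-open game, hence also in the compact-$G_\delta$ game. The strategy wins even if One may play arbitrary $\sigma$-compact sets.
\end{theorem}

\begin{theorem}\label{thm:B}
Let $X$ be the space constructed for Theorem~\ref{thm:A}. For every $n<\omega$, Two has a winning strategy in the compact-open game of length $\omega+n$. One has a winning strategy in the compact-$G_\delta$ game of length $\omega+\omega$.
\end{theorem}

By the monotonicity remarks above, in both games on $X$ the advantage passes from Two to One exactly at length $\omega+\omega$. This also explains the negative answer. Proposition~\ref{prop:stationary} holds for every countably infinite length, so the Alster property does not see how long One needs, whereas the game does; any space on which One wins in $\omega+\omega$ innings and Two wins in $\omega$ innings is a counterexample. On our space, One needs $\omega$ innings to find a countable ordinal $\delta$ such that everything beyond $\delta$ is covered, and then $\omega$ more innings to cover what lies below $\delta$.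

\subsection*{Conventions}
An ordinal is the set of smaller ordinals, $\omega=\{0,1,2,\dots\}$, and $\omega_1$ is the set of countable ordinals. We use two textbook facts: every countable subset of $\omega_1$ is bounded in $\omega_1$, and every countable limit ordinal is the supremum of a strictly increasing $\omega$-sequence. For a finite or infinite sequence $x=(x(0),x(1),\dots)$, its length is $|x|\le\omega$, its initial segment of length $k$ is $x{\upharpoonright}k$, and $s\subseteq x$ means that $s$ is an initial segment of $x$. The sequence $s$ followed by the entry $p$ is $s^\frown p$.

\section{Trees with all branches do not work}\label{sec:trees}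

By Lemma~\ref{lem:basic}(b), a counterexample has compact sets that are not $G_\delta$. The simplest source of such sets is the space $L=\omega_1\cup\{\infty\}$ in which the points of $\omega_1$ are isolated and the neighborhoods of $\infty$ are the sets containing $\infty$ with countable complement. A $G_\delta$ set containing $\infty$ has countable complement, so One wins the compact-$G_\delta$ game by playing $\{\infty\}$ and then listing the countably many points that remain. Thus $L$ is Alster. It is not $\sigma$-compact: every countable subset of $\omega_1$ is closed and discrete, so compact sets are finite.

In $L$, Two can save some points from the first move but has nowhere to go afterwards. To give Two room, let every saved point look like $\infty$ again. Let $Z$ be the set of all finite and infinite strictly increasing sequences of countable ordinals, let $[t]=\{x\in Z:t\subseteq x\}$ be the cone above a finite sequence $t$, and fix an ideal $\mathcal J$ of countable subsets of $\omega_1$ that contains all finite sets. Call $U\subseteq Z$ open if with each finite $t$ it contains a set $[t]\setminus\bigcup_{\alpha\in I}[t^\frown\alpha]$ with $I\in\mathcal J$, and with each infinite $x$ a cone $[x{\upharpoonright}k]$. The intention is that Two climbs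 the tree: in inning $k$ Two picks $\alpha_k$ so that the cone $[(\alpha_0,\dots,\alpha_k)]$ misses $K_k$ and plays its complement, and the branch $(\alpha_k)_{k<\omega}$ stays uncovered.

No ideal makes $Z$ a counterexample. If $\mathcal J$ consists of the finite sets only, then $Z$ is compact (the argument is that of Lemma~\ref{lem:compact} below) and One wins in one move. Otherwise $\mathcal J$ contains an infinite set, hence a set $I$ of order type $\omega$. The set $C$ of infinite increasing sequences in $I$ is closed in $Z$: a finite $t$ is separated from $C$ by removing the cones $[t^\frown\alpha]$ with $\alpha\in I$, and an infinite $x\notin C$ by a cone. The cones generate the topology of $C$, so $C$ is metrizable. It is not $\sigma$-compact: a compact set $K_j\subseteq C$ takes only finitely many values in coordinate $j$, so given $K_0,K_1,\dots$ there is an increasing $x$ such that $x(j)$ avoids the values of $K_j$ for every $j$. By Lemma~\ref{lem:basic}(b),(c), $Z$ is not Alster.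

So branches must be left out, and yet Two needs a branch at the end of every path. The way out is to replace each ordinal $\alpha$ by a column $\{\alpha\}\times\omega$ of successors. Two will commit only to columns. Above each increasing sequence of columns we keep one branch and its finite modifications, and these branches have to be chosen so coherently that all branches below a countable ordinal fit into countably many compact sets.

\section{Small subsets of $\omega_1\times\omega$}\label{sec:small}

For functions $f,g$ defined on a set $A$, we write $f=^*g$ on $A$ if $\{\alpha\in A:f(\alpha)\ne g(\alpha)\}$ is finite. A function into $\omega$ is \emph{finite-to-one} if it takes each value only finitely often. No function $\omega_1\to\omega$ is finite-to-one, but there are finite-to-one functions on all countable ordinals that agree with one another up to finite sets. This is standard; we include the proof.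

\begin{lemma}\label{lem:coherent}
There are finite-to-one functions $e_\delta\colon\delta\to\omega$ for $\delta<\omega_1$ that are \emph{coherent}: $e_\delta=^*e_\gamma$ on $\gamma$ whenever $\gamma<\delta<\omega_1$.
\end{lemma}

\begin{proof}
We use recursion on $\delta$. Let $e_0=\emptyset$, and let $e_{\delta+1}$ extend $e_\delta$ by the value $0$ at $\delta$; both properties pass from $\delta$ to $\delta+1$. For a limit ordinal $\delta$ fix $0=\delta_0<\delta_1<\cdots$ with supremum $\delta$. Gluing the functions $e_{\delta_{n+1}}$ on the blocks $[\delta_n,\delta_{n+1})$ would be coherent, but a value could occur in infinitely many blocks. We therefore raise the small values: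
\[
e_\delta(\alpha)=\max\bigl(e_{\delta_{n+1}}(\alpha),\,n\bigr)\qquad\text{for }\alpha\in[\delta_n,\delta_{n+1}).
\]
If $e_\delta(\alpha)\le m$ and $\alpha$ lies in block $n$, then $n\le m$ and $e_{\delta_{n+1}}(\alpha)\le m$. So $\{\alpha:e_\delta(\alpha)\le m\}$ is contained in the finite set $\bigcup_{n\le m}\{\alpha<\delta_{n+1}:e_{\delta_{n+1}}(\alpha)\le m\}$, and $e_\delta$ is finite-to-one. On block $j$, the function $e_\delta$ differs from $e_{\delta_{j+1}}$ only on the finite set where $e_{\delta_{j+1}}(\alpha)<j$, and $e_{\delta_{j+1}}=^*e_{\delta_{n+1}}$ on this block if $j\le n$. Taking the blocks $j=0,\dots,n$ together gives $e_\delta=^*e_{\delta_{n+1}}$ on $\delta_{n+1}$. Finally, for $\gamma<\delta$ choose $n$ with $\gamma\le\delta_{n+1}$; then $e_\delta=^*e_{\delta_{n+1}}=^*e_\gamma$ on $\gamma$.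
\end{proof}

Fix such functions. Let $P=\omega_1\times\omega$. For $p=(\alpha,n)\in P$ we call $\alpha$ the \emph{column} and $n$ the \emph{height} of $p$, and we also call the set $\{\alpha\}\times\omega$ a column. Let $\Gamma_\delta=\{(\alpha,e_\delta(\alpha)):\alpha<\delta\}$ be the graph of $e_\delta$. The ideal that replaces $\mathcal J$ consists of the sets that lie almost entirely below a graph (Figure~\ref{fig:small}).

\begin{definition}
A set $I\subseteq P$ is \emph{small} if there are $\delta<\omega_1$ and a finite set $F\subseteq\delta$ such that $I\subseteq\delta\times\omega$ and $n<e_\delta(\alpha)$ for all $(\alpha,n)\in I$ with $\alpha\notin F$. We say that $(\delta,F)$ \emph{witnesses} that $I$ is small.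
\end{definition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.45]
\foreach \x in {4,8} \fill[gray!35] (\x+0.15,0) rectangle (\x+0.85,8);
\foreach \x/\h in {0/1,1/3,2/2,3/4,5/5,6/4,7/6,9/5,10/6}
  {\fill[gray!35] (\x+0.15,0) rectangle (\x+0.85,\h);
   \fill (\x+0.5,\h+0.5) circle (4pt);}
\fill (4.5,0.5) circle (4pt);
\fill (8.5,2.5) circle (4pt);
\draw[->] (0,0) -- (17,0) node[right] {$\omega_1$};
\draw[->] (0,0) -- (0,8.6) node[above] {$\omega$};
\draw[dashed] (13,0) node[below] {$\delta$} -- (13,8);
\node at (12,3) {$\cdots$};
\node[below] at (4.5,0) {$F$};
\node[below] at (8.5,0) {$F$};
\end{tikzpicture}
\caption{A small subset of $\omega_1\times\omega$ (shaded), schematically. The dots mark the graph of $e_\delta$. The set is empty from column $\delta$ on, may fill the finitely many columns in $F$, and lies strictly below the graph in every other column.}\label{fig:small}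
\end{figure}

\begin{lemma}\label{lem:small}
\begin{enumerate}
\item[(a)] The empty set is small, and subsets and finite unions of small sets are small.
\item[(b)] The union of countably many small sets is contained in $\gamma\times\omega$ for some $\gamma<\omega_1$.
\item[(c)] Every column $\{\alpha\}\times\omega$ is small.
\item[(d)] Every small set meets every graph $\Gamma_\delta$ in a finite set.
\item[(e)] If $A\subseteq P$ meets every small set in a finite set, then $A$ is countable.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The pair $(0,\emptyset)$ is a witness for $\emptyset$, and a witness for $I$ is one for each subset of $I$. Let $(\delta,F)$ and $(\delta',F')$ be witnesses for $I$ and $I'$, with $\delta\le\delta'$. By coherence, $F''=F\cup F'\cup\{\alpha<\delta:e_\delta(\alpha)\ne e_{\delta'}(\alpha)\}$ is a finite subset of $\delta'$. If $(\alpha,n)\in I$ and $\alpha\notin F''$, then $n<e_\delta(\alpha)=e_{\delta'}(\alpha)$; if $(\alpha,n)\in I'$ and $\alpha\notin F''$, then $n<e_{\delta'}(\alpha)$. So $(\delta',F'')$ is a witness for $I\cup I'$.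

(b) Take the supremum of the ordinals in the witnesses.

(c) The pair $(\alpha+1,\{\alpha\})$ is a witness.

(d) Let $(\gamma,F)$ be a witness for $I$. If $(\alpha,e_\delta(\alpha))\in I$, then $\alpha<\min(\gamma,\delta)$, and $\alpha\in F$ or $e_\delta(\alpha)<e_\gamma(\alpha)$. By coherence there are only finitely many such $\alpha$.

(e) Each row segment $\delta\times\{m\}$ is small, with witness $\delta$ and $F=\{\alpha<\delta:e_\delta(\alpha)\le m\}$; here $F$ is finite because $e_\delta$ is finite-to-one. If $A$ is uncountable, then some row $\omega_1\times\{m\}$ contains a countably infinite subset of $A$, and this subset lies in some $\delta\times\{m\}$.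
\end{proof}

Properties (d) and (e) pull in opposite directions, and one level of the construction shows what each of them does.

\begin{example}\label{ex:S}
Let $S=P\cup\{\infty\}$, where the points of $P$ are isolated and the neighborhoods of $\infty$ are the complements of small sets. By (b), a $G_\delta$ set containing $\infty$ contains all columns from some $\gamma<\omega_1$ on, so One wins as in $L$, and $S$ is Alster. What is new is the size of the compact sets. By (d), every neighborhood of $\infty$ contains all but finitely many points of $\Gamma_\delta$, so $\{\infty\}\cup\Gamma_\delta$ is compact: a single compact set reaches every column below $\delta$. On the other hand, if $K$ is compact and $I$ is small, then $S\setminus I$ and the singletons from $I$ partition $S$ into open sets, so $K\cap I$ is finite. By (e), $K$ is countable and misses some column, and by (c) this column is closed. Two can therefore answer $K$ with the complement of a whole column.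

Both properties of the $e_\delta$ are needed. With the coherent functions $e_\delta\equiv0$, which are not finite-to-one, a small set lies in finitely many columns, each set $\{\infty\}\cup(\omega_1\times\{m\})$ is compact and meets all columns, and $S$ is $\sigma$-compact. And (d), applied to the region below $\Gamma_\gamma$ and the graph $\Gamma_\delta$ and then with $\gamma$ and $\delta$ exchanged, implies coherence.
\end{example}

\section{The space}\label{sec:space}

We now iterate Example~\ref{ex:S} along a tree. For a sequence $x=((\alpha_i,n_i))_{i<|x|}$ in $P$, the $\alpha_i$ are the \emph{columns} and the $n_i$ the \emph{heights} of $x$. Let $T$ be the set of finite sequences in $P$ with strictly increasing columns, including $\emptyset$; its elements are the \emph{nodes}. A \emph{branch} is an infinite sequence $((\alpha_i,n_i))_{i<\omega}$ in $P$ with strictly increasing columns such that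
\[
n_i=e_\lambda(\alpha_i)\ \text{ for all but finitely many } i,\qquad\text{where }\lambda=\sup_i\alpha_i .
\]
Here $\alpha_i<\lambda<\omega_1$, so the condition makes sense. Let $B$ be the set of branches and $X=T\cup B$. The columns of a branch are arbitrary and determine its heights up to finitely many exceptions. By coherence, $\lambda$ may be replaced by any larger ordinal, so that one function $e_\delta$ describes all branches below $\delta$ at once.

\begin{lemma}\label{lem:branch}
Let $x=((\alpha_i,n_i))_{i<\omega}$ have strictly increasing columns, all less than $\delta<\omega_1$. Then $x\in B$ if and only if $x(i)\in\Gamma_\delta$ for all but finitely many $i$.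
\end{lemma}

\begin{proof}
We have $\lambda=\sup_i\alpha_i\le\delta$ and $e_\delta=^*e_\lambda$ on $\lambda$. The $\alpha_i$ are distinct elements of $\lambda$, so $e_\delta(\alpha_i)=e_\lambda(\alpha_i)$ for all but finitely many $i$.
\end{proof}

For a finite sequence $s$ in $P$ let $[s]=\{x\in X:s\subseteq x\}$; this \emph{cone} is empty if $s\notin T$. For $t\in T$ and small $I\subseteq P$ let
\[
N(t,I)=[t]\setminus\bigcup_{p\in I}[t^\frown p]=\{t\}\cup\bigcup_{p\in P\setminus I}[t^\frown p].
\]
Call $U\subseteq X$ \emph{open} if for each node $t\in U$ there is a small $I$ with $N(t,I)\subseteq U$, and for each branch $x\in U$ there is $k<\omega$ with $[x{\upharpoonright}k]\subseteq U$. The sets $\emptyset$ and $X$ are open, and unions of open sets are open. The intersection of two open sets is open because $N(t,I)\cap N(t,I')=N(t,I\cup I')$ with $I\cup I'$ small by Lemma~\ref{lem:small}(a), and because the cones $[x{\upharpoonright}k]$ decrease with $k$. So this is a topology.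

\begin{lemma}\label{lem:clopen}
The sets $[s]$ and $N(s,I)$, for $s\in T$ and $I$ small, are clopen and form a base of $X$. The space $X$ is Hausdorff.
\end{lemma}

\begin{proof}
The cone $[s]$ is open: a node $t\in[s]$ has $N(t,\emptyset)=[t]\subseteq[s]$, and a branch $x\in[s]$ has $[x{\upharpoonright}|s|]=[s]$. Its complement is open as well. Let $t\notin[s]$ be a node. If $t$ is a proper initial segment of $s$, say $t^\frown p\subseteq s$, then $\{p\}$ is small and $N(t,\{p\})$ misses $[t^\frown p]\supseteq[s]$. Otherwise neither of $s,t$ extends the other, and $[t]\cap[s]=\emptyset$. If $x\notin[s]$ is a branch, then $x{\upharpoonright}|s|$ and $s$ are different nodes of the same length, and their cones are disjoint.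

The set $N(s,I)$ is closed, being $[s]$ minus a union of cones. It is open: the defining condition holds at $s$ by $I$ itself, and every other point lies in an open cone $[s^\frown p]\subseteq N(s,I)$. By the definition of the topology these sets form a base.

Let $x\ne y$. If $x(i)\ne y(i)$ for some $i<\min(|x|,|y|)$, put $r=x{\upharpoonright}(i+1)$. Otherwise one of the two, say $x$, is a proper initial segment of the other; put $r=y{\upharpoonright}(|x|+1)$. In both cases the clopen set $[r]$ contains exactly one of $x,y$.
\end{proof}

\begin{remark}
The restriction on heights cannot be dropped. If all infinite sequences with increasing columns were admitted, those with columns $0,1,2,\dots$ would form a closed copy of $\omega^\omega$, since a node $t$ is separated from them by $N(t,\{|t|\}\times\omega)$. As in Section~\ref{sec:trees}, the space would not be Alster.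
\end{remark}

\section{One wins in $\omega+\omega$ innings}\label{sec:one}

One has two tools: a singleton $\{s\}$ forces Two to cover almost all cones above $s$, and large compact sets run along the graphs $\Gamma_\delta$.

\begin{lemma}\label{lem:Gdelta}
If $G\subseteq X$ is $G_\delta$ and $s\in G$ is a node, then there is $\gamma<\omega_1$ such that $[s^\frown(\alpha,n)]\subseteq G$ for all $\alpha\ge\gamma$ and $n<\omega$.
\end{lemma}

\begin{proof}
Write $G=\bigcap_jO_j$ with $O_j$ open and choose small sets $I_j$ with $N(s,I_j)\subseteq O_j$. By Lemma~\ref{lem:small}(b) there is $\gamma$ with $\bigcup_jI_j\subseteq\gamma\times\omega$.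
\end{proof}

For $\delta<\omega_1$ let $T_\delta$ be the set of nodes all of whose columns are less than $\delta$. It is countable, as a set of finite sequences in $\delta\times\omega$. For $s\in T_\delta$ let
\[
K(s,\delta)=\{x\in[s]:\ x(i)\in\Gamma_\delta\ \text{ whenever } |s|\le i<|x|\}.
\]
This is the iterated form of the compact set $\{\infty\}\cup\Gamma_\delta$ of Example~\ref{ex:S}.

\begin{lemma}\label{lem:compact}
For $s\in T_\delta$, the set $K=K(s,\delta)$ is compact.
\end{lemma}

\begin{proof}
Let $\mathcal O$ be a family of open sets that covers $K$, and suppose that no finite subfamily does. Call a node $t\in K$ \emph{bad} if no finite subfamily of $\mathcal O$ covers $K\cap[t]$. The node $s$ is bad.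

Every bad node $t$ has a bad immediate successor. Indeed, choose $O\in\mathcal O$ with $t\in O$ and a small $I$ with $N(t,I)\subseteq O$. A point $x\in K\cap[t]$ outside $O$ lies in a cone $[t^\frown p]$ with $p\in I$, and $p=x(|t|)\in\Gamma_\delta$ because $|t|\ge|s|$. By Lemma~\ref{lem:small}(d), $I\cap\Gamma_\delta$ is finite, so $(K\cap[t])\setminus O$ is contained in finitely many sets $K\cap[t^\frown p]$ with $p\in\Gamma_\delta$ and $t^\frown p\in T$. These nodes $t^\frown p$ belong to $K$, and if none of them were bad, then $t$ would not be bad.

Starting from $s$, we obtain an infinite sequence $x$ such that $x{\upharpoonright}k$ is bad for all $k\ge|s|$. Its columns are increasing and less than $\delta$, and $x(i)\in\Gamma_\delta$ for $i\ge|s|$. By Lemma~\ref{lem:branch}, $x$ is a branch, so $x\in K$; this is where we need $B$ to be large enough. Choose $O\in\mathcal O$ with $x\in O$ and $k\ge|s|$ with $[x{\upharpoonright}k]\subseteq O$. Then $x{\upharpoonright}k$ is not bad, a contradiction.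
\end{proof}

The two tools complement each other as soon as one ordinal $\delta$ serves in Lemma~\ref{lem:Gdelta} for all nodes below the same $\delta$.

\begin{lemma}\label{lem:cover}
Let $\delta<\omega_1$, and for each $s\in T_\delta$ let $G_s\subseteq X$ contain all cones $[s^\frown(\alpha,n)]$ with $\alpha\ge\delta$. Then $X=\bigcup_{s\in T_\delta}\bigl(G_s\cup K(s,\delta)\bigr)$.
\end{lemma}

\begin{proof}
Let $x\in X$. Suppose first that some column of $x$ is at least $\delta$. Let $k$ be least such that $x(k)=(\alpha,n)$ has $\alpha\ge\delta$, and put $s=x{\upharpoonright}k$. Then $s\in T_\delta$ and $x\in[s^\frown(\alpha,n)]\subseteq G_s$. Now suppose that all columns of $x$ are less than $\delta$. If $x$ is a node, then $x\in T_\delta$ and $x\in K(x,\delta)$. If $x$ is a branch, then Lemma~\ref{lem:branch} gives $k$ with $x(i)\in\Gamma_\delta$ for all $i\ge k$, so $x\in K(x{\upharpoonright}k,\delta)$; this is where we need $B$ to be small enough.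
\end{proof}

\begin{proposition}\label{prop:one}
One has a winning strategy in the compact-$G_\delta$ game of length $\omega+\omega$ on $X$. Consequently $X$ is Alster.
\end{proposition}

\begin{proof}
The difficulty is circular: the ordinal of Lemma~\ref{lem:Gdelta} for a node $s$ is known only after Two has answered $\{s\}$, and a larger ordinal means more nodes to play. One closes off in the first $\omega$ innings. List $\omega\times\omega$ as $(i_k,j_k)_{k<\omega}$ by increasing sum of coordinates; then $i_k\le k$. One constructs countable ordinals $\delta_0<\delta_1<\cdots$, starting with $\delta_0=\omega$, and fixes an enumeration $T_{\delta_i}=\{t^i_j:j<\omega\}$ as soon as $\delta_i$ is defined. At the start of inning $k$ the ordinals $\delta_0,\dots,\delta_k$ are defined. One plays $\{s_k\}$ with $s_k=t^{i_k}_{j_k}$, Two answers with a $G_\delta$ set $G_k\ni s_k$, and One takes $\gamma_k$ from Lemma~\ref{lem:Gdelta} for $s_k$ and $G_k$ and puts $\delta_{k+1}=\max(\delta_k,\gamma_k)+1$.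

Let $\delta=\sup_k\delta_k<\omega_1$. The $\delta_k$ increase strictly to $\delta$ and a node has finitely many columns, so $T_\delta=\bigcup_iT_{\delta_i}=\{s_k:k<\omega\}$. Since $\delta>\gamma_k$, the set $G_k$ contains all cones $[s_k{}^\frown(\alpha,n)]$ with $\alpha\ge\delta$. In inning $\omega+k$, One plays the compact set $K(s_k,\delta)$. By Lemma~\ref{lem:cover}, the sets $G_k$ and $K(s_k,\delta)$ cover $X$, so One wins. Proposition~\ref{prop:stationary} with $\xi=\omega+\omega$ shows that $X$ is Alster.
\end{proof}

The second half of this strategy cannot be interleaved with the first. The sets $K(s,\delta_k)$ that One can name at a finite stage contain only sequences with columns below $\delta_k$, so they miss every branch whose columns are cofinal in $\delta$. Two will exploit this delay.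

\section{Two wins in $\omega+n$ innings}\label{sec:two}

Two needs to know that compact sets leave room above every node.

\begin{lemma}\label{lem:room}
Let $K\subseteq X$ be compact, let $s\in T$, and let $A=\{p\in P:K\cap[s^\frown p]\ne\emptyset\}$. Then $A$ meets every small set in a finite set, and $A$ is countable.
\end{lemma}

\begin{proof}
Let $I$ be small. The sets $X\setminus[s]$, $N(s,I)$ and $[s^\frown p]$ for $p\in I$ are open by Lemma~\ref{lem:clopen}, pairwise disjoint, and cover $X$. So $K$ meets only finitely many of them, and $A\cap I$ is finite. Lemma~\ref{lem:small}(e) shows that $A$ is countable.
\end{proof}

With this lemma Two could play complements of smaller and smaller cones $[t_0]\supseteq[t_1]\supseteq\cdots$, but the union of the $t_k$ need not be a branch, and then the cones have empty intersection. The correct heights are given by $e_\lambda$, where $\lambda$ is the supremum of the columns, and $\lambda$ is not known at any finite stage. So Two protects all heights at once. For countable ordinals $\alpha_0<\dots<\alpha_k$ let $D(\alpha_0,\dots,\alpha_k)$ be the set of $x\in X$ with $|x|>k$ whose first $k+1$ columns are $\alpha_0,\dots,\alpha_k$. For Two to play its complement, this set must be closed, and this is the reason for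 making columns small.

\begin{lemma}\label{lem:D}
The set $D=D(\alpha_0,\dots,\alpha_k)$ is closed.
\end{lemma}

\begin{proof}
Let $x\in X\setminus D$. Suppose that for some $i\le k$ with $i<|x|$ the column of $x(i)$ is not $\alpha_i$. Then the open set $[x{\upharpoonright}(i+1)]$ contains $x$ and misses $D$. Otherwise $x$ is a node of length $j\le k$ with columns $\alpha_0,\dots,\alpha_{j-1}$. Every $y\in D\cap[x]$ has $|y|>j$ and $y(j)\in\{\alpha_j\}\times\omega$, so the set $N(x,\{\alpha_j\}\times\omega)$, which is open by Lemmas~\ref{lem:small}(c) and~\ref{lem:clopen}, misses $D$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]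
The space $X$ is Hausdorff with a clopen base by Lemma~\ref{lem:clopen}, Alster by Proposition~\ref{prop:one}, and Lindel\"of by Lemma~\ref{lem:basic}(a). We describe a strategy for Two against $\sigma$-compact moves.

Suppose that Two has chosen $\alpha_0<\dots<\alpha_{k-1}$ in the earlier innings and that One plays a $\sigma$-compact set $K_k$ in inning $k$. There are countably many nodes $s$ of length $k$ with columns $\alpha_0,\dots,\alpha_{k-1}$, one for each choice of heights. For each of them, Lemma~\ref{lem:room}, applied to countably many compact sets with union $K_k$, shows that $K_k$ meets only countably many cones $[s^\frown p]$. Let $C_k\subseteq\omega_1$ be the countable set of columns of all pairs $p$ that arise in this way from some such $s$. Two lets $\alpha_k$ be the least countable ordinal above $\alpha_0,\dots,\alpha_{k-1}$ that is not in $C_k$, and puts $D_k=D(\alpha_0,\dots,\alpha_k)$. If $x\in K_k\cap D_k$, then $s=x{\upharpoonright}k$ is one of the nodes considered and $K_k$ meets $[s^\frown x(k)]$, so the column $\alpha_k$ of $x(k)$ lies in $C_k$, which is false. Hence $K_k\cap D_k=\emptyset$, and Two plays $U_k=X\setminus D_k\supseteq K_k$, which is open by Lemma~\ref{lem:D}.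

After $\omega$ innings let $\lambda=\sup_k\alpha_k$. The sequence $x=((\alpha_k,e_\lambda(\alpha_k)))_{k<\omega}$ is a branch and belongs to every $D_k$, so $x\notin\bigcup_kU_k$, and Two wins.
\end{proof}

This answers the Problem in the negative. The strategy uses little memory: the ordinals $\alpha_0,\dots,\alpha_{k-1}$ are the columns of any shortest element of $X\setminus U_{k-1}$, so Two needs only the current move of One and Two's own previous move. By Proposition~\ref{prop:stationary}, the current move of One alone does not suffice.

After $\omega$ innings all branches with columns $\alpha_0,\alpha_1,\dots$ are uncovered, and their heights are free in finitely many places. Two has used the first $\omega$ innings to choose columns and uses the further innings to choose heights.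

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The statement about One is Proposition~\ref{prop:one}. Fix $n<\omega$. In the innings $k<\omega$ Two plays as in the proof of Theorem~\ref{thm:A}, obtaining $\alpha_0<\alpha_1<\cdots$, the sets $D_k$, and $\lambda=\sup_k\alpha_k$. Put $t_0=\emptyset$. Suppose that $i<n$, that $t_i$ is a node of length $i$ with columns $\alpha_0,\dots,\alpha_{i-1}$, and that One plays a compact set $K$ in inning $\omega+i$. The column $\{\alpha_i\}\times\omega$ is small, so by Lemma~\ref{lem:room} the set $K$ meets only finitely many of the cones $[t_i{}^\frown(\alpha_i,m)]$, $m<\omega$. Two takes the least $m_i$ such that $K$ misses the cone of $t_{i+1}=t_i{}^\frown(\alpha_i,m_i)$ and plays the open set $X\setminus[t_{i+1}]\supseteq K$.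

Let $y$ be the infinite sequence with $y{\upharpoonright}n=t_n$ and $y(i)=(\alpha_i,e_\lambda(\alpha_i))$ for $i\ge n$. Its columns are $\alpha_0,\alpha_1,\dots$, so $y$ is a branch and lies in every $D_k$; and $y\in[t_n]\subseteq[t_{i+1}]$ for all $i<n$. Thus $y$ is not covered in any of the $\omega+n$ innings, and Two wins.
\end{proof}

\begin{remark}
One can see directly how this strategy breaks down at length $\omega+\omega$. If One plays the singleton $\{t_i{}^\frown(\alpha_i,e_\lambda(\alpha_i))\}$ in inning $\omega+i$, then $m_i\ne e_\lambda(\alpha_i)$ for every $i$, the union of the $t_i$ is not a branch, and $\bigcap_i[t_i]=\emptyset$.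
\end{remark}

\begin{remark}
In the extra innings it matters that One's moves are compact. If One may play $\sigma$-compact sets, Two still wins the game of length $\omega$ by Theorem~\ref{thm:A}, but One wins the game of length $\omega+1$: in the proof of Proposition~\ref{prop:one}, One plays $\bigcup_{k}K(s_k,\delta)$ in inning $\omega$.
\end{remark}

\begin{thebibliography}{1}

\bibitem{AD}
Leandro F. Aurichi and Rodrigo R. Dias, \emph{Topological games and Alster spaces}, arXiv:1306.5463 (2013).

\end{thebibliography}
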